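# A one-sided limit law for ball measures on a three-dimensional horseshoe

## 1. Two theorems about the mass of a small ball

**Theorem 1.** There are a $C^\infty$ Axiom-A diffeomorphism $T$ of $M=S^2\times S^1$ and a basic set $\Lambda$ of $T$ such that the following holds for $\varphi\equiv 0$ and for every Riemannian metric on $M$. The equilibrium state $\mu_\varphi$ (here the measure of maximal entropy on $\Lambda$) has Hausdorff dimension $\delta=1$, and the random processes
$$X_\varepsilon(t)=\frac{\log\mu_\varphi\left(B(x,\varepsilon^t)\right)-t\delta\log\varepsilon}{\sqrt{-\log\varepsilon}},\qquad t\in[0,1],$$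
where $B(x,r)$ is the open ball and $x$ is chosen at random according to $\mu_\varphi$, satisfy, as $\varepsilon\to0$,
$$X_\varepsilon\ \Longrightarrow\ -\frac{\sqrt{\log 2}}{4}\,\max(W(t),0)\qquad\text{in }\mathcal D([0,1]),$$
with $W$ the standard Wiener process. In particular $X_\varepsilon$ does not converge to $\sigma W$ for any $\sigma\ge0$, and $X_\varepsilon(1)$ does not converge in law to any $N(0,\sigma^2)$.

Theorem 1 answers a question posed in Renaud Leplaideur, Benoit Saussol, "Central limit theorem for dimension of Gibbs measures for skew expanding maps", arXiv:0912.3170 (2009). Let $T$ be a $C^{1+\alpha}$ Axiom-A diffeomorphism ($\alpha>0$) of a compact smooth Riemannian manifold $M$, $\Lambda$ a basic set, $\varphi:M\to\mathbb R$ Hölder continuous, $\mu_\varphi$ the equilibrium state of $\varphi|_\Lambda$ for $T|_\Lambda$, and $\delta$ its Hausdorff dimension. The conjecture is that there is always a real $\sigma\ge0$ with $X_\varepsilon\Rightarrow\sigma W$ in $\mathcal D([0,1])$. Theorem 1 says that this is false, and the next statement says in which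 dimensions we can make it fail.

**Theorem 3.** The conjecture fails on a manifold of dimension $d$ for every $d\ge3$.

Between the two there will be a Theorem 2, which computes the limit of $X_\varepsilon$ for a whole family of examples and decides exactly when it is $\sigma W$; it needs notation and is stated in Section 7. For surfaces, Leplaideur and Saussol, *Central limit theorem for dimension of Gibbs measures in hyperbolic dynamics*, Stoch. Dyn. 12 (2012), obtained results of the conjectured type; we shall not use them.

Here is what $X_\varepsilon$ measures. Typically $\mu_\varphi(B(x,r))$ behaves like $r^\delta$ on the logarithmic scale. With $r=\varepsilon^t$ the numerator of $X_\varepsilon(t)$ is $\log\left(\mu_\varphi(B(x,r))/r^\delta\right)$, the error in this rule, and we divide it by the square root of $\log(1/\varepsilon)$. The parameter $t$ moves the radius from $1$ down to $\varepsilon$. If $\log\mu_\varphi(B(x,r))$ is roughly a sum of about $\log(1/r)$ weakly dependent terms, a Brownian limit is what one expects. In Theorem 1 the limit is instead never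 positive: asymptotically, half of the points have balls lighter than $r^\delta$ by a factor of the form $e^{-c\sqrt{\log(1/\varepsilon)}}$, and no points have balls heavier by such a factor.

## 2. Vocabulary: Axiom A, equilibrium states, local dimension, weak convergence

**Definition (Axiom A, basic set).** A point is *wandering* if it has a neighbourhood $U$ with $T^nU\cap U=\emptyset$ for all $n\ge1$; $\Omega(T)$ is the closed set of non-wandering points. $T$ is *Axiom A* if $\Omega(T)$ is hyperbolic (over it the tangent bundle splits into two $DT$-invariant bundles, one uniformly contracted by forward and one by backward iterates) and $\Omega(T)=\overline{\mathrm{Per}(T)}$. Then $\Omega(T)$ is a finite disjoint union of closed invariant sets on which $T$ is topologically transitive, the *basic sets*.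

Such a decomposition is unique: the pieces are open and closed in $\Omega(T)$, so a transitive piece of one decomposition lies inside one piece of any other. A small example: on $S^k=\mathbb R^k\cup\{\infty\}$ take $x\mapsto2x$. In the coordinate $y=x/|x|^2$ near $\infty$ it reads $y\mapsto y/2$, so it is a $C^\infty$ diffeomorphism. If $0<|x|=d<\infty$, the shell $\{d/\sqrt2<|x|<\sqrt2d\}$ is disjoint from all its forward images, so $\Omega=\{0,\infty\}$, a hyperbolic source and a hyperbolic sink, and these are the two basic sets.

**Definition (equilibrium state).** An equilibrium state of $\varphi|_\Lambda$ is an invariant probability $\nu$ on $\Lambda$ that maximizes $h_\nu+\int\varphi\,d\nu$, where $h_\nu$ is the entropy. On a basic set and for Hölder $\varphi$ it exists and is unique.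

The example we need: let $T|_\Lambda$ be conjugate to the full shift on $S^{\mathbb Z}$, $S$ finite, let $p$ be a strictly positive probability vector on $S$, and let $\varphi=\log p(\omega_0)$. For every invariant $\nu$,
$$h_\nu+\int\varphi\,d\nu\ \le\ H_\nu(\omega_0)+\sum_{i\in S}\nu(\omega_0=i)\log p(i)\ \le\ 0, \tag{1}$$
where $H_\nu(\omega_0)$ is the Shannon entropy of $\omega_0$; the second inequality is Gibbs' inequality. For the Bernoulli measure $\nu=p^{\mathbb Z}$ both are equalities. Conversely, equality in the second forces $\omega_0$ to have law $p$ under $\nu$. Since $h_\nu=H_\nu(\omega_0\mid\omega_{-1},\omega_{-2},\dots)$, equality in the first forces $\omega_0$ to be independent of the past, so $\nu=p^{\mathbb Z}$. Thus $p^{\mathbb Z}$ is the unique equilibrium state. If $p$ is uniform, $\varphi$ is constant, and $p^{\mathbb Z}$ is also the equilibrium state of $0$.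

**Definition (dimension of a measure).** The Hausdorff dimension of $\mu$ is the infimum of the Hausdorff dimensions of the Borel sets of full $\mu$-measure.

We use L.-S. Young (*Dimension, entropy and Lyapunov exponents*, ETDS 2 (1982), Prop. 2.1): if $\log\mu(B(x,r))/\log r\to\delta$ as $r\to0$ for $\mu$-almost every $x$, with $\delta$ constant, then $\delta$ is the Hausdorff dimension of $\mu$. For instance, on a Cantor set in which every interval has two children $4$ times shorter, the fair-coin measure gives a ball of radius $4^{-n}$ a mass of order $2^{-n}$, so its dimension is $\log2/\log4=\frac12$.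

**Probability.** $\mathcal D([0,1])$ is the space of right-continuous functions with left limits, with the Skorokhod topology. The Skorokhod distance is at most the uniform one; evaluation at $t=1$ is continuous; and convergence to a continuous function is uniform convergence. *Donsker's theorem*: if $\chi_1,\chi_2,\dots$ are i.i.d. centred vectors with finite second moments, then $s\mapsto L^{-1/2}\sum_{k\le\lfloor Ls\rfloor}\chi_k$ converges in law, as $L\to\infty$, to the Brownian motion whose covariance matrix at time $1$ is that of $\chi_1$. (For real $L$, compare with $n=\lfloor L\rfloor$: one only rescales time by $L/n$ and space by $\sqrt{n/L}$, both tending to $1$.) *Skorokhod's representation theorem*: a sequence converging in law in a Polish space has copies, on one probability space, that converge almost surely. Since Brownian motion is continuous, in Donsker's theorem we get copies converging almost surely and *uniformly* on bounded time intervals.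

## 3. Cantor measures on the line: one clock, Brownian limit

We start with the simplest model that has random contraction rates. Fix $\kappa_0,\kappa_1\in(0,\frac14]$ and a probability vector $q$ on $\{0,1\}$ with $q(0),q(1)>0$. Let $b_1,b_2,\dots$ be i.i.d. of law $q$ and
$$z=b_1+\kappa_{b_1}b_2+\kappa_{b_1}\kappa_{b_2}b_3+\cdots\in[0,\tfrac43].$$
Let $\lambda$ be the law of $z$. Write $\ell(b)=-\log\kappa_b\ge\log4$, $m'=q(0)\ell(0)+q(1)\ell(1)$, and $A_n=\sum_{k=1}^n\ell(b_k)$. Shifting the sequence gives $z=b_1+\kappa_{b_1}z_1$, where $z_1\in[0,\frac43]$ is built from $b_2,b_3,\dots$. So $z\in[0,\frac13]$ if $b_1=0$ and $z\in[1,\frac43]$ if $b_1=1$. Iterating $n$ times: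

if $b,b'$ agree up to index $n$, then $|z-z'|\le\frac43e^{-A_n}$; if moreover $b_{n+1}\ne b'_{n+1}$, then $|z-z'|\ge\frac23e^{-A_n}$.

Let $N'=\max\{n\ge0:A_n\le\log(1/r)\}$: this is a *clock*, telling how many symbols a ball of radius $r$ sees. Since $A_{N'+2}>\log(1/r)+\log4$, agreement up to $N'+2$ gives $|z-z'|<\frac43\cdot\frac r4<r$. If $|z-z'|<r$ and the first disagreement is at index $n+1$, then $A_n>\log(1/r)-\log\frac32$; for $n\le N'-1$ we would have $A_n\le A_{N'}-\log4\le\log(1/r)-\log 4$, a contradiction, so $n\ge N'$. Therefore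
$$\log\lambda(B(z,r))=\sum_{k\le N'}\log q(b_k)+O(1).$$

To see the fluctuations, put $L=-\log\varepsilon$, $r=\varepsilon^t$ and $N'_t=\max\{n:A_n\le tL\}$. By the law of large numbers the local dimension is $H(q)/m'$, with $H(q)$ the Shannon entropy. Now $A_{N'_t}=tL+O(1)$, so
$$\sum_{k\le N'_t}\log q(b_k)+\frac{H(q)}{m'}tL=\sum_{k\le N'_t}\zeta(b_k)+O(1),\qquad \zeta(b)=\log q(b)+\frac{H(q)}{m'}\ell(b),$$
and $\zeta$ is centred. This is a centred random walk stopped at a random time close to $tL/m'$, and so the limit should be a Brownian motion run at time $t/m'$. The following deterministic lemma makes this precise; we shall need its full strength later.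

**Lemma 1 (inverting the clock).** Let $s_0=1+1/\log4$ and $m'\ge\log4$. For each $L\geq 1$ in a sequence tending to infinity, let $\ell_k\in[\log4,\ell_{\max}]$, $1\le k\le s_0L$, be numbers (which may depend on $L$; $\ell_{\max}$ does not), $A_n=\sum_{k\le n}\ell_k$, $\Theta^L(s)=L^{-1/2}\sum_{k\le\lfloor Ls\rfloor}(\ell_k-m')$, and $\nu(t)=N'_t/L$ with $N'_t=\max\{n:A_n\le tL\}$. If $\Theta^L\to\Theta$ uniformly on $[0,s_0]$ with $\Theta$ continuous, then, uniformly in $t\in[0,1]$, $\nu(t)\to t/m'$ and
$$\sqrt L\left(\nu(t)-\frac t{m'}\right)\longrightarrow-\frac1{m'}\,\Theta\left(\frac t{m'}\right). \tag{2}$$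

*Proof.* Since $\ell_k\ge\log4$, we have $N'_t\le L/\log4$ and $N_t'+1\le s_0L$, so the given numbers determine $N'_t$. From $A_{N'_t}\le tL<A_{N'_t+1}$ we get $A_{N'_t}=tL+O(1)$. Also $A_n=m'n+\sqrt L\,\Theta^L(n/L)$. Dividing by $L$,
$$m'\nu(t)+L^{-1/2}\Theta^L(\nu(t))=t+O(1/L).$$
The functions $\Theta^L$ are bounded uniformly in $L$, so $\nu(t)=t/m'+O(L^{-1/2})$. Rearranging, $\sqrt L(\nu(t)-t/m')=-\frac1{m'}\Theta^L(\nu(t))+O(L^{-1/2})$, and $\Theta^L(\nu(t))=\Theta(t/m')+o(1)$ by uniform convergence and uniform continuity of $\Theta$. $\square$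

For $\lambda$, apply Donsker's theorem jointly to the sums of $\zeta(b_k)$ and of $\ell(b_k)-m'$, pass to uniformly convergent copies, and use $\nu(t)\to t/m'$: the process converges to $U(t/m')$, where $U$ is a Brownian motion with variance $\mathrm{Var}\,\zeta$ at time $1$. This has the law of $\sigma W$ with $\sigma^2=\mathrm{Var}(\zeta)/m'$. So a random clock is harmless when it is the only one. In three dimensions we can have two clocks in the stable direction, and we now build a map where they compete.

## 4. A skew product over Smale's horseshoe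

**Step 1: the base.** *This step provides a horseshoe with known rates.* Write $S^2=\mathbb R^2\cup\{\infty\}$ and $Q=[0,1]^2$. By Smale (*Differentiable dynamical systems*, Bull. AMS 73 (1967), §I.5; see also Katok–Hasselblatt §2.5.c and Robinson, *Dynamical Systems*, Ch. VIII) there is a $C^\infty$ Axiom-A diffeomorphism $h$ of $S^2$ such that

- $\Omega(h)=\Lambda_h\cup\{\text{a sink},\text{a source}\}$, where $\Lambda_h=\bigcap_{n\in\mathbb Z}h^nQ$;
- $Q\cap h^{-1}Q=Q_0\cup Q_1$ with $Q_i=I_i\times[0,1]$ and $h(Q_i)=[0,1]\times J_i$, where $I_0,I_1$ (resp. $J_0,J_1$) are disjoint closed intervals of length $\frac14$;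
- $h|_{Q_i}$ is affine with linear part $\mathrm{diag}(\pm4,\pm\frac14)$.

The coding $\theta_k(w)=i\iff h^kw\in Q_i$ conjugates $h|_{\Lambda_h}$ to the full shift on $\{0,1\}^{\mathbb Z}$. Let $\gamma>0$ be smaller than the gap between $I_0,I_1$ and the gap between $J_0,J_1$. For $w=(w_1,w_2)$ and $w'=(w_1',w_2')$ in $\Lambda_h$ with codes $\theta,\theta'$:

if $\theta_k=\theta'_k$ for $0\le k<n$, then
$$|w_1-w_1'|\le4^{-n},\quad\text{and if moreover }\theta_n\ne\theta_n',\text{ then }|w_1-w'_1|\ge\gamma4^{-n}; \tag{3}$$
if $\theta_k=\theta'_k$ for $-n\le k<0$, then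
$$|w_2-w_2'|\le4^{-n},\quad\text{and if moreover }\theta_{-n-1}\ne\theta_{-n-1}',\text{ then }|w_2-w'_2|\ge\gamma4^{-n}. \tag{4}$$
For (3): the points $h^kw,h^kw'$ lie in the same strip for $0\le k<n$, so the first coordinates of $h^nw,h^nw'$ differ by $4^n|w_1-w_1'|$. This is at most $1$, and at least $\gamma$ if $h^nw,h^nw'$ lie in different strips. For (4), apply $h^{-n}$ in the same way: the second coordinates of $h^{-n}w,h^{-n}w'$ differ by $4^n|w_2-w_2'|\le1$; since $h^{-n}w\in h(Q_{\theta_{-n-1}})$, they lie in $J_{\theta_{-n-1}}$ and $J_{\theta'_{-n-1}}$, so they differ by at least $\gamma$ if $\theta_{-n-1}\neq\theta'_{-n-1}$.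

Let $f=h^2$. A non-wandering point of $f$ is non-wandering for $h$, and $h,f$ have the same periodic points, so $\Omega(f)\subset\Omega(h)=\overline{\mathrm{Per}(h)}=\overline{\mathrm{Per}(f)}\subset\Omega(f)$. Hence $\Omega(f)=\Omega(h)$ and $f$ is Axiom A. Put $S=\{0,1\}^2$ and $\omega_k=(b_k,a_k)=(\theta_{2k},\theta_{2k+1})$. Then $f|_{\Lambda_h}$ is conjugate to the full shift on $S^{\mathbb Z}$, with rates $16$ and $\frac1{16}$. Passing to $h^2$ splits each symbol into two halves, $b$ and $a$, and the fibre will look at $b$ only.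

**Step 2: the fibre.** *This step adds a second stable direction whose rate depends on $b$.* Fix $\kappa_0,\kappa_1\in(0,\frac14]$. The sets $Q_0$, $Q_1$, $\{\text{sink}\}$, $\{\text{source}\}$ are compact and pairwise disjoint, because a fixed point in $Q_i\subset Q$ would lie in $\Lambda_h$. Choose $C^\infty$ functions $\tau:S^2\to[0,1]$ and $\kappa:S^2\to[\min\kappa_i,\max\kappa_i]\subset(0,\frac14]$ with $\tau=i$ and $\kappa=\kappa_i$ near $Q_i$, both locally constant near the sink and the source. Let $S^1=\mathbb R\cup\{\infty\}$ be the projective line and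
$$T(w,z)=\left(f(w),\ \kappa(w)z+\tau(w)\right),\qquad T(w,\infty)=(f(w),\infty).$$
In the coordinate $u=1/z$ near $\infty$ the fibre map is $u\mapsto u/(\kappa(w)+\tau(w)u)$, so $T$ is $C^\infty$. So is $T^{-1}(w,z)=\left(f^{-1}w,\ (z-\tau(f^{-1}w))/\kappa(f^{-1}w)\right)$ by the same check. Thus $T$ is a diffeomorphism of $S^2\times S^1$.

**Step 3: $T$ is Axiom A.** *We must locate $\Omega(T)$.* The series
$$Z(w)=\sum_{k\ge1}\kappa(f^{-1}w)\cdots\kappa(f^{-(k-1)}w)\,\tau(f^{-k}w)$$
converges uniformly, so $Z$ is continuous, and reading it at $fw$ gives $Z(fw)=\kappa(w)Z(w)+\tau(w)$: the graph of $Z$ is invariant. The function $D(w,z)=|z-Z(w)|$ is continuous on the open set $S^2\times\mathbb R$, and $D\circ T=\kappa(w)D\le\frac14D$ there.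

If $D(P)=d\in(0,\infty)$, then $\mathcal U=\{d/2<D<2d\}$ is an open neighbourhood of $P$, and for $n\ge1$ we have $D<2d\cdot4^{-n}\le d/2$ on $T^n\mathcal U$. So $T^n\mathcal U\cap\mathcal U=\emptyset$, and $P$ is wandering. Moreover, if $w$ is wandering for $f$, then every $(w,z)$ is wandering for $T$, since preimages under the projection to $S^2$ of wandering open sets are wandering. Hence
$$\Omega(T)\subset\Omega':=\{(w,\infty):w\in\Omega(f)\}\cup\{(w,Z(w)):w\in\Omega(f)\}.$$
On each of these two disjoint compact pieces the projection conjugates $T$ to $f|_{\Omega(f)}$, so periodic points of $T$ are dense in $\Omega'$. Therefore $\Omega(T)=\Omega'=\overline{\mathrm{Per}(T)}$.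

It remains to check hyperbolicity. Since $\Lambda_h\subset Q_0\cup Q_1$, the functions $\kappa,\tau$ are locally constant near $\Omega(f)$. So $DT=Df\oplus\kappa(w)$ at the points of the graph part. At $z=\infty$ (coordinate $u=0$) we have $DT=Df\oplus\kappa(w)^{-1}$. As $\Omega(f)$ is hyperbolic and $\kappa\leq \frac14$, $\Omega(T)$ is hyperbolic. Thus $T$ is Axiom A. $\Omega(T)$ is the disjoint union of six closed invariant transitive sets, namely $\Lambda_h$, the sink and the source, each lifted to the graph and to $\infty$. These are the basic sets, and we take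
$$\Lambda=\{(w,Z(w)):w\in\Lambda_h\}.$$
$T|_\Lambda$ is conjugate to the full shift on $S^{\mathbb Z}$. We identify $x\in\Lambda$ with its code $\omega$.

**Step 4: the fibre coordinate on $\Lambda$.** *This is the analogue of (3) and (4) for $z$.* For $x=(w,z)\in\Lambda$ with code $\omega$, invariance of the graph reads $z(\omega)=b_{-1}+\kappa_{b_{-1}}z(\omega^-)$, where $\omega^-$ is the code of $T^{-1}x$. This is exactly the recursion of Section 3, run on the sequence $b_{-1},b_{-2},\dots$. With $\ell(b)=-\log\kappa_b\ge\log4$ and $A_n(\omega)=\sum_{j=1}^n\ell(b_{-j})$ we get $z\in[0,\frac43]$ and: if $b_{-j}=b'_{-j}$ for $1\le j\le n$, then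
$$|z-z'|\le\tfrac43e^{-A_n},\quad\text{and if moreover }b_{-n-1}\ne b'_{-n-1},\text{ then }|z-z'|\ge\tfrac23e^{-A_n}. \tag{5}$$

**Step 5: the measure.** Let $p$ be a strictly positive probability vector on $S$, with elements of $S$ written $(b,a)$, and $q(b)=\sum_ap(b,a)$. The function $\log p(\omega_0)$ is locally constant on the compact set $\Lambda$, so it extends to a smooth, hence Hölder, function $\varphi$ on $M$. By (1) and the discussion after it, $\mu=p^{\mathbb Z}$ is the equilibrium state of $\varphi$. If $p\equiv\frac14$, then $\mu$ is also the equilibrium state of $\varphi\equiv0$.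

To summarize the geometry: $w_1$ reads the future pairs at rate $16$; $w_2$ reads the past pairs at rate $16$; and $z$ reads the past again, but only the $b$'s, at rate $\kappa_b$.

## 5. How much of the code a ball sees

Fix any Riemannian metric on $M$. Put $m=\log16$. For $r\in(0,1]$ let $N=N(r)=\lfloor\log(1/r)/m\rfloor$ and $N'=N'(r,\omega)=\max\{n\ge0:A_n(\omega)\le\log(1/r)\}$, and
$$G(\omega;n,n')=\sum_{-n\le k<n}\log p(\omega_k)+\sum_{n<k\le n'}\log q(b_{-k}),$$
the last sum being empty if $n'\le n$.

**Lemma 2.** There is a constant $C$ with $|\log\mu(B(x,r))-G(\omega;N,N')|\le C$ for all $r\in(0,1]$ and all $x\in\Lambda$ with code $\omega$.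

*Proof.* First we compare distances. The set $K=Q\times[0,\frac43]\supset\Lambda$ is compact and convex in the chart $\mathbb R^2\times\mathbb R$. On its closed unit neighbourhood $K'$ the metric tensor is bounded above and below by multiples of the Euclidean one. Straight segments in $K$ show that the Riemannian distance $d$ is at most a constant times the sup-distance $d_\infty$ in the coordinates $(w_1,w_2,z)$. A curve between two points of $K$ either stays in $K'$, and then its length is at least a constant times their $d_\infty$-distance, or leaves $K'$, and then its length is at least a fixed positive constant. Hence $c_0^{-1}d_\infty\le d\le c_0d_\infty$ on $K$ for some $c_0\ge1$.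

Next let
$$R(n,n')=\{\omega':\ \omega'_k=\omega_k\ (-n\le k<n),\ \ b'_{-k}=b_{-k}\ (1\le k\le n')\}.$$
The second condition only adds information for $n<k\le n'$, so by independence $\log\mu(R(n,n'))=G(\omega;n,n')$. We claim that for a suitable integer $c\ge1$, independent of $r$ and $\omega$,
$$R(N+c,N'+c)\ \subset\ B(x,r)\cap\Lambda\ \subset\ R\left((N-c)^+,(N'-c)^+\right). \tag{6}$$
Recall that $16^{-N-1}<r\le16^{-N}$.

*Left inclusion.* Let $\omega'\in R(N+c,N'+c)$. Then $\theta_k=\theta'_k$ for $-2(N+c)\le k<2(N+c)$, so by (3) and (4) $|w_1-w_1'|$ and $|w_2-w_2'|$ are at most $16^{-N-c}\le16^{1-c}r$. Also $A_{N'+c}\ge A_{N'+1}+(c-1)\log4\ge\log(1/r)+(c-1)\log4$, so by (5) $|z-z'|\le\frac43\,4^{1-c}r$. All three are $<r/c_0$ for $c$ large.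

*Right inclusion.* Let $\omega'\in B(x,r)\cap\Lambda$, so that $d_\infty<c_0r\le c_016^{-N}$.

- If $\omega,\omega'$ first differ in the future at $k\ge0$, then $\theta,\theta'$ first differ there at $2k$ or $2k+1$, and (3) gives $\gamma4^{-2k-1}<c_016^{-N}$. So $k>N-c$ for $c$ large.
- If they first differ in the past at $-k$, $k\ge1$, then $\theta,\theta'$ first differ in the past at $-2k+1$ or $-2k$, and (4), with $n=2k-2$ or $2k-1$, gives $\gamma4^{-(2k-1)}<c_016^{-N}$. Again $k>N-c$ for $c$ large.
- If $b,b'$ first differ in the past at $-k$, then (5) gives $\frac23e^{-A_{k-1}}<c_0r$, that is, $A_{k-1}>\log(1/r)-\log\frac{3c_0}2\ge A_{N'}-\log\frac{3c_0}2$. If $k-1<N'$, then $(N'-k+1)\log4\le A_{N'}-A_{k-1}<\log\frac{3c_0}2$. In all cases $k>N'-c$ for $c$ large.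

So $\omega'_j=\omega_j$ for $-(N-c)\le j<N-c$ and $b'_{-j}=b_{-j}$ for $1\le j\le N'-c$, which is the right inclusion.

Passing from $(N,N')$ to either pair in (6) changes at most $2c$ of the $p$-terms of $G$ and, since the integer interval $(N,N']$ moves by at most $c$ at each end, at most $2c$ of the $q$-terms. Every term lies in $[\log p_{\min},0]$, where $p_{\min}=\min p$, because $q(b)\ge p_{\min}$. So $C=4c\log(1/p_{\min})$ works. $\square$

**Dimension.** Let $H(p),H(q)$ be the Shannon entropies and $m'=q(0)\ell(0)+q(1)\ell(1)$. By the strong law, almost surely $A_n/n\to m'$, hence $N'/\log(1/r)\to1/m'$. With $\Sigma_n=\sum_{k\le n}\log q(b_{-k})$ the $q$-part of $G$ is $\Sigma_{\max(N,N')}-\Sigma_N$, and $\Sigma_n/n\to-H(q)$. So Lemma 2 gives almost surely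
$$\frac{\log\mu(B(x,r))}{\log r}\ \longrightarrow\ \frac{2H(p)}m+H(q)\left(\frac1{m'}-\frac1m\right)^+=\delta, \tag{7}$$
the Hausdorff dimension of $\mu$ by Young's proposition.

**The reduced process.** Let $L=-\log\varepsilon$, $N_t=\lfloor tL/m\rfloor$, $N'_t=\max\{n:A_n\le tL\}$. With $r=\varepsilon^t$ we have $\log(1/r)=tL$, and Lemma 2 gives
$$\sup_{t\in[0,1]}|X_\varepsilon(t)-Y_\varepsilon(t)|\le CL^{-1/2},\qquad Y_\varepsilon(t)=L^{-1/2}\left(G(\omega;N_t,N_t')+\delta tL\right). \tag{8}$$
Both have paths in $\mathcal D([0,1])$. For $Y_\varepsilon$ this is because $N_t,N'_t$ are right-continuous step functions. For $X_\varepsilon$, the function $r\mapsto\mu(B(x,r))$ is monotone, positive on $\Lambda$, and left-continuous since the balls are open; as $\varepsilon^t$ decreases in $t$, the function $t\mapsto\mu(B(x,\varepsilon^t))$ is right-continuous with (positive) left limits.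

**Two cases by hand.** Let $p\equiv\frac14$, so $H(p)=\log4$, $H(q)=\log2$ and $G=-2N\log4-(N'-N)^+\log2$. If $\kappa_0=\kappa_1=\frac1{16}$, then $N'=N$, $\delta=1$ and $X_\varepsilon=O(L^{-1/2})$. If $\kappa_0=\kappa_1=\frac14$, then $N'_t=\lfloor tL/\log4\rfloor$, $\delta=1+\log2\left(\frac1{\log4}-\frac1{\log16}\right)=\frac54$, and $G=-tL-\frac14tL+O(1)$, so again $X_\varepsilon=O(L^{-1/2})$. In both cases the conjecture holds with $\sigma=0$. The average of these two rates on the logarithmic scale is not what breaks it; randomness of $N'-N$ is.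

## 6. Linearizing the second clock, and the sign that stops it

A sensible way to prove the conjecture here is to imitate Section 3. Write the $q$-part of $G$ as the difference $\Sigma_{N'_t}-\Sigma_{N_t}$ of two values of one random walk, and use Lemma 1 to expand $N'_t$ around $tL/m'$ with a Gaussian error of size $\sqrt L$. Each piece then has a Gaussian limit.

The point that fails is the first sentence. The true $q$-part is
$$\Sigma_{\max(N_t,N_t')}-\Sigma_{N_t},$$
because a ball cannot see less than what $w_2$ already shows. When $N_t'<N_t$, the $b$'s that $z$ shows have all been read off $w_2$ together with the $a$'s, and $z$ adds nothing. In that situation the difference $\Sigma_{N'_t}-\Sigma_{N_t}$ is positive, at least $(N_t-N'_t)\log(1/\max q)$, while the truth is $0$. If $m'\ne m$, the sign of $N'_t-N_t$ is essentially fixed, since the drift $tL(\frac1{m'}-\frac1m)$ beats fluctuations of order $\sqrt L$. But if $m'=m$ and $\kappa_0\ne\kappa_1$, then $N'_t-N_t$ has size $\sqrt L$ and *random sign*. This is the very scale that $X_\varepsilon$ measures, and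 the positive part survives in the limit. So we balance the two rates on average but keep one of them random.

**Proof that the conjecture is false.** Take $p\equiv\frac14$, $\varphi\equiv0$, $\kappa_0=\frac14$, $\kappa_1=\frac1{64}$. Then $q\equiv\frac12$, and $\ell(b_{-j})=(2+s_j)\log4$ with $s_j=\pm1$ i.i.d. fair signs. So $m'=2\log4=\log16=m$, and $\delta=2\log4/\log16=1$ by (7). Here $G(\omega;N,N')=-2N\log4-(N'-N)^+\log2$ and $2N_t\log4=mN_t=tL+O(1)$, so by (8), uniformly in $t\in[0,1]$ and $x\in\Lambda$,
$$X_\varepsilon(t)=-\log2\ \frac{(N'_t-N_t)^+}{\sqrt L}+O(L^{-1/2}). \tag{9}$$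
Suppose $X_\varepsilon\Rightarrow\sigma W$, or only that $X_\varepsilon(1)\Rightarrow\sigma W(1)$; the first implies the second, since evaluation at $1$ is continuous.

**Step 1: no mass on the positive side.** By (9), $X_\varepsilon(1)\le O(L^{-1/2})$ everywhere. For $u>0$ the half-line $(u,\infty)$ is open, so $\mathbf P(\sigma W(1)>u)\le\liminf\mathbf P(X_\varepsilon(1)>u)=0$. This forces $\sigma=0$.

**Step 2: mass on the negative side.** Let $n=N_1+\lceil\sqrt L\rceil$ and $S_n=s_1+\cdots+s_n$. Then $A_n=(2n+S_n)\log4$, so
$$\{N_1'\ge n\}=\{A_n\le L\}=\{S_n\le L/\log4-2n\}.$$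
Since $L/\log4=2L/m\ge2N_1$, this event contains $\{S_n\le-2\lceil\sqrt L\rceil\}$. As $n\sim L/m$, the central limit theorem shows that the probability of the latter tends to $\Phi(-2\sqrt m)>0$, where $\Phi$ is the standard normal distribution function. On $\{N'_1\ge n\}$ we have $X_\varepsilon(1)\le-\log2+O(L^{-1/2})$. The half-line $(-\infty,-\frac12\log2]$ is closed, so
$$\mathbf P\left(\sigma W(1)\le-\tfrac12\log2\right)\ge\limsup\mathbf P\left(X_\varepsilon(1)\le-\tfrac12\log2\right)>0,$$
which contradicts $\sigma=0$. $\blacksquare$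

The metric was arbitrary. This proves everything in Theorem 1 except the exact limit, which we get from the general computation.

## 7. Limit laws for the whole family

We keep the notation of Sections 4 and 5: parameters $p$ (strictly positive on $S=\{0,1\}^2$) and $\kappa_0,\kappa_1\in(0,\frac14]$; $q(b)=\sum_ap(b,a)$; $\ell(b)=-\log\kappa_b$; $m=\log16$; $m'=q(0)\ell(0)+q(1)\ell(1)$; the diffeomorphism $T$ of $S^2\times S^1$, the basic set $\Lambda$, and the equilibrium state $\mu=p^{\mathbb Z}$. Let $H_b$ be the entropy of $a\mapsto p(b,a)/q(b)$. With $\omega_0=(b,a)$ of law $p$, put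
$$\xi=\log p(\omega_0)+H(p),\qquad\eta=\log q(b)+H(q),$$
both centred. Let $(V_1,V_2,\Theta)$ be the Brownian motion whose covariance matrix at time $1$ is that of $(\xi,\eta,\ell(b)-m')$, and let $V_0$ be an independent Brownian motion with variance $\mathrm{Var}(\xi)$ at time $1$.

**Theorem 2.** We have $\delta=\frac{2H(p)}m+H(q)\left(\frac1{m'}-\frac1m\right)^+$, and $X_\varepsilon\Rightarrow X$ in $\mathcal D([0,1])$, where

- (i) if $m'<m$: $X(t)=V_0(\frac tm)+(V_1-V_2)(\frac tm)+U(\frac t{m'})$ with $U=V_2+\frac{H(q)}{m'}\Theta$;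
- (ii) if $m'>m$: $X(t)=V_0(\frac tm)+V_1(\frac tm)$;
- (iii) if $m'=m$: $X(t)=V_0(\frac tm)+V_1(\frac tm)-\frac{H(q)}m\max\left(-\Theta(\frac tm),0\right)$.

The limit has the law of $\sigma W$ for some $\sigma\ge0$

- in case (i) iff $H_0=H_1$, or there is $s$ with $q(b)=\kappa_b^{\,s}$ for $b=0,1$;
- in case (ii) always;
- in case (iii) iff $\kappa_0=\kappa_1$.

In case (i), even when the limit is not $\sigma W$, all one-time marginals are $N(0,\sigma^2t)$ for some $\sigma$. In case (iii) with $\kappa_0\ne\kappa_1$, the limit has strictly negative mean at every $t>0$.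

The formula for $\delta$ is (7). We prove the convergence now and the classification in Section 8.

**Step 1: a space where everything converges uniformly.** Fix a sequence $\varepsilon\to0$ and the corresponding $L\to\infty$, with $L\ge1$. On $[0,s_0]$, $s_0=1+1/\log4$, put
$$V_0^L(s)=L^{-1/2}\sum_{0\le k<\lfloor Ls\rfloor}\xi(\omega_k),\qquad(V_1^L,V_2^L,\Theta^L)(s)=L^{-1/2}\sum_{1\le k\le\lfloor Ls\rfloor}(\xi,\eta,\ell-m')(\omega_{-k}).$$
The $\omega_k$ are i.i.d. with finitely many values, and the future and past sums are independent. By Donsker's theorem, $(V_0^L,V_1^L,V_2^L,\Theta^L)$ converges jointly in law to $(V_0,V_1,V_2,\Theta)$.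

For given $L$ this quadruple takes only finitely many values, and it determines $Y_\varepsilon$. Indeed $N_t\le L/m<s_0L$, while $N_t'+1\le s_0L$ as in Lemma 1, so the partial sums in $G$ and the clock $N'_t$ are read off the quadruple. By Skorokhod's theorem we may therefore replace everything by copies for which the convergence is almost surely uniform on $[0,s_0]$. From now on $o(1)$ means: almost surely and uniformly in $t\in[0,1]$.

**Step 2: the two clocks.** Lemma 1 gives, with $\nu(t)=N'_t/L$, that $\nu(t)=\frac t{m'}+o(1)$ and (2). Also $N_t/L=\frac tm+O(1/L)$. So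
$$\Delta(t):=\frac{N'_t-N_t}{\sqrt L}=\sqrt L\,t\left(\frac1{m'}-\frac1m\right)-\frac1{m'}\Theta\left(\frac t{m'}\right)+o(1). \tag{10}$$

**Step 3: splitting $Y_\varepsilon$.** *We separate the harmless sums from the $q$-part.* Since $\log p(\omega_k)=\xi(\omega_k)-H(p)$, the definition of $G$ gives
$$Y_\varepsilon(t)=V_0^L\left(\tfrac{N_t}L\right)+V_1^L\left(\tfrac{N_t}L\right)-\frac{2N_tH(p)-\delta tL}{\sqrt L}+E(t),\qquad E(t)=L^{-1/2}\sum_{N_t<k\le N'_t}\log q(b_{-k}). \tag{11}$$
The first two terms are $V_0(\frac tm)+V_1(\frac tm)+o(1)$. The third is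
$$-\frac{2N_tH(p)-\delta tL}{\sqrt L}=\sqrt L\,t\left(\delta-\frac{2H(p)}m\right)+O(L^{-1/2}). \tag{12}$$
For $E$, compare with the linearized version
$$F(t)=V_2^L(\nu(t))-V_2^L\left(\tfrac{N_t}L\right)-H(q)\Delta(t).$$
Because $\log q=\eta-H(q)$, we have $E(t)=F(t)$ when $N'_t>N_t$. When $N'_t\le N_t$, we have $E(t)=0$ while $F(t)=-L^{-1/2}\sum_{N_t'<k\le N_t}\log q(b_{-k})$. So, with $\Delta^\pm=\max(\pm\Delta,0)$ and $\beta=\max_b|\log q(b)|$,
$$|E(t)-F(t)|\le\beta\,\Delta(t)^-,\qquad|E(t)|\le\beta\,\Delta(t)^+. \tag{13}$$

**Step 4: case (i), $m'<m$.** *Here linearization is legitimate.* We show $\Delta^-=o(1)$. Almost surely $\Theta$ is bounded on $[0,s_0]$. For $t\ge L^{-1/4}$ the drift in (10) is at least $L^{1/4}(\frac1{m'}-\frac1m)$, so $\Delta(t)>0$ for large $L$. For $t\le L^{-1/4}$ the drift is nonnegative, so $\Delta(t)^-\le\frac1{m'}\sup_{s\le L^{-1/4}/m'}|\Theta(s)|+o(1)=o(1)$, because $\Theta$ is continuous with $\Theta(0)=0$. By (13), $E=F+o(1)$. By (12) and the value of $\delta$, the third term of (11) is $\sqrt L\,t\,H(q)(\frac1{m'}-\frac1m)+o(1)$,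 and adding $-H(q)\Delta(t)$ leaves $\frac{H(q)}{m'}\Theta(\frac t{m'})+o(1)$. Hence
$$Y_\varepsilon(t)=V_0\left(\tfrac tm\right)+(V_1-V_2)\left(\tfrac tm\right)+\left(V_2+\tfrac{H(q)}{m'}\Theta\right)\left(\tfrac t{m'}\right)+o(1).$$

**Step 5: case (ii), $m'>m$.** The drift in (10) is now negative, and the argument of Step 4 with signs exchanged gives $\Delta^+=o(1)$. By (13), $E=o(1)$. Since $\delta=2H(p)/m$, the third term in (11) is $o(1)$, and $Y_\varepsilon(t)=V_0(\frac tm)+V_1(\frac tm)+o(1)$.

**Step 6: case (iii), $m'=m$.** *Here both signs occur and we keep the positive part.* Now $\Delta(t)=-\frac1m\Theta(\frac tm)+o(1)$. If $N_t'>N_t$, then $E=F$; both arguments of $V_2^L$ in $F$ are $\frac tm+o(1)$, so their difference contributes $o(1)$, and $E(t)=-H(q)\Delta(t)+o(1)$ with $\Delta(t)>0$. If $N'_t\le N_t$, then $E(t)=0$ and $\Delta(t)^+=0$. In both cases $E(t)=-H(q)\Delta(t)^++o(1)$. As $\delta=2H(p)/m$, the third term is $o(1)$, and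
$$Y_\varepsilon(t)=V_0\left(\tfrac tm\right)+V_1\left(\tfrac tm\right)-\frac{H(q)}m\max\left(-\Theta\left(\tfrac tm\right),0\right)+o(1).$$

**Step 7: back to $X_\varepsilon$.** In each case the copies of $Y_\varepsilon$ converge almost surely uniformly to the stated continuous process, so $Y_\varepsilon$ converges in law in $\mathcal D([0,1])$. By (8), so does $X_\varepsilon$, with the same limit. The sequence $\varepsilon\to0$ was arbitrary. This proves the convergence in Theorem 2.

**Completion of Theorem 1.** For the parameters of Section 6, $\xi=0$, so $V_0=V_1=0$; $H(q)=\log2$, $m=4\log2$, and $\mathrm{Var}\,\ell=(\log4)^2=4(\log2)^2$. So $\Theta(t/m)$ is a Brownian motion of variance $\frac{4(\log2)^2}{4\log2}\,t=t\log2$, and case (iii) gives $X(t)=-\frac14\max(-\Theta(\frac tm),0)$, which has the law of $-\frac{\sqrt{\log2}}4\max(W(t),0)$. $\blacksquare$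

## 8. When the limit is Brownian

**Case (ii).** $V_0$ and $V_1$ are independent, so the limit is $\sigma W$ in law with $\sigma^2=2\mathrm{Var}(\xi)/m$.

**Case (iii).** If $\kappa_0=\kappa_1$, then $\ell$ is constant, $\Theta=0$, and the limit is as in case (ii). If $\kappa_0\ne\kappa_1$, then $\mathrm{Var}\,\ell>0$ and $H(q)>0$, since $q(0),q(1)>0$. For $t>0$,
$$\mathbf E[X(t)]=-\frac{H(q)}m\,\mathbf E\max\left(-\Theta\left(\tfrac tm\right),0\right)<0,$$
so the limit is not $\sigma W$.

**Case (i).** *Here $X$ is a centred Gaussian process, so we compare covariances.* The trouble, if any, is that $V_1-V_2$ and $U$ are driven by the same symbols but read at the different times $t/m<t/m'$. The process $U$ is the Brownian motion associated with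
$$\zeta=\eta+\frac{H(q)}{m'}(\ell-m')=\log q(b)+\frac{H(q)}{m'}\ell(b),$$
the centred variable of Section 3. Let $\mathsf C=\mathrm{Cov}(\xi-\eta,\zeta)$. For $0\le s\le t\le1$ the covariance of $(V_1-V_2)(\frac sm)$ and $U(\frac t{m'})$ is $\mathsf C\min(\frac sm,\frac t{m'})=\mathsf C\frac sm$, and that of $(V_1-V_2)(\frac tm)$ and $U(\frac s{m'})$ is $\mathsf C\min(\frac tm,\frac s{m'})$. As $V_0$ is independent of the rest, $X$ has covariance
$$K(s,t)=s\left(\frac{\mathrm{Var}\,\xi+\mathrm{Var}(\xi-\eta)+\mathsf C}m+\frac{\mathrm{Var}\,\zeta}{m'}\right)+\mathsf C\min\left(\frac tm,\frac s{m'}\right),\qquad s\le t.$$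
At $s=t$ the minimum is $\frac tm$, so $K(t,t)$ is linear in $t$: all marginals are $N(0,\sigma^2t)$ with one $\sigma$. If $\mathsf C=0$, then $K(s,t)=\sigma^2s$ and $X$ has the law of $\sigma W$. If $\mathsf C\ne0$, then for $0<s<t$
$$K(s,t)-K(s,s)=\mathsf C\left(\min\left(\frac tm,\frac s{m'}\right)-\frac sm\right)\ne0,$$
because both entries of the minimum exceed $\frac sm$. For $\sigma W$ this difference is $0$. So the limit is $\sigma W$ in law iff $\mathsf C=0$.

It remains to compute $\mathsf C$. We have $\xi-\eta=\log\frac{p(b,a)}{q(b)}+H(p)-H(q)$, so $\mathbf E[\xi-\eta\mid b]=-H_b+\text{const}$. Since $\zeta$ is a function of $b$ with $q(0)\zeta(0)+q(1)\zeta(1)=0$,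
$$\mathsf C=-\mathbf E[H_b\,\zeta(b)]=-q(0)\zeta(0)\,(H_0-H_1).$$
This vanishes iff $H_0=H_1$ or $\zeta(0)=0$, and $\zeta(0)=0$ means $\zeta\equiv0$. If $\zeta\equiv0$, then $q(b)=\kappa_b^{\,s}$ with $s=H(q)/m'$. Conversely, if $q(b)=\kappa_b^{\,s}$ for $b=0,1$ and some $s$, then $\log q=-s\ell$, so $H(q)=sm'$ and $\zeta\equiv0$. This completes the proof of Theorem 2. $\blacksquare$

**Example for case (i): Gaussian marginals, not Brownian.** Take $\kappa_0=\kappa_1=\frac14$, $p(0,0)=p(0,1)=p(1,0)=\frac16$, $p(1,1)=\frac12$. Then $m'=\log4<m$ and $q=(\frac13,\frac23)$, so $H(q)=\log3-\frac23\log2$. Since $\ell\equiv m'$, $\zeta=\log q+H(q)$, that is, $\zeta(0)=-\frac23\log2$ and $\zeta(1)=\frac13\log2$. Further, $H_0=\log2$, and $H_1$, the entropy of $(\frac14,\frac34)$, is $2\log2-\frac34\log3$. So $\mathsf C=\frac29\log2\left(\frac34\log3-\log2\right)>0$. Here every $X_\varepsilon(t)$ has a centred Gaussian limit with variance proportional to $t$, yet for the limit $X$ and $0<s<t$ the variables $X(s)$ and $X(t)-X(s)$ are positively correlated.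

## 9. The conjecture in every dimension $d\ge3$

Dimension $3$ is Theorem 1. For $k\ge1$ let $g$ be the diffeomorphism $x\mapsto2x$ of $S^k=\mathbb R^k\cup\{\infty\}$ from Section 2, with $\Omega(g)$ consisting of the hyperbolic sink $s_*=\infty$ and the hyperbolic source $0$. Let $T,\Lambda,\mu$ be as in Theorem 1, $M=S^2\times S^1$, and consider $T\times g$ on $M\times S^k$ with a product Riemannian metric.

A non-wandering point of a product has non-wandering components, so $\Omega(T\times g)\subset\Omega(T)\times\Omega(g)$. The right side is hyperbolic, since the derivative is $DT\oplus Dg$. Its periodic points are dense, since they include the products of periodic points of $T$ with the two fixed points of $g$. Hence equality holds, and $T\times g$ is Axiom A. The products of basic sets of $T$ with fixed points of $g$ are closed, invariant, transitive and disjoint, so they are the basic sets; $\Lambda\times\{s_*\}$ is one of them.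

On it $T\times g$ is a copy of $T|_\Lambda$, so for $\varphi\equiv0$ the equilibrium state is the product of $\mu$ with the Dirac mass at $s_*$. In a product metric the distance between $(x,s_*)$ and $(x',s_*)$ is that between $x$ and $x'$. So the ball of radius $r$ about $(x,s_*)$ meets $M\times\{s_*\}$ exactly in $B(x,r)\times\{s_*\}$. Therefore $\delta$ and the process $X_\varepsilon$ are the same as for $T$, and the conjecture fails in dimension $3+k$. This proves Theorem 3. $\blacksquare$
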